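# Vandermonde varieties with one moving exponent: the dimension is eventually periodic

## 1. The theorem, and how to read it

Fix an integer $k\ge 3$. For a set $B=\{b_1<\dots<b_k\}$ of $k$ nonnegative integers let
$$s_B(x_1,\dots,x_k)=\frac{\det\big(x_j^{\,b_r}\big)_{1\le r,j\le k}}{\Delta},\qquad \Delta=\det\big(x_j^{\,r-1}\big)_{1\le r,j\le k}.$$
The quotient is a polynomial, the Schur polynomial attached to the exponents $B$. For a finite set $A\subset\mathbb Z_{\ge 0}$ let $Y_A\subseteq\mathbb C^k$ be the set of common zeros of all $s_B$ with $B\subseteq A$, $|B|=k$. If $|A|<k$ there is no condition and $Y_A=\mathbb C^k$. Dimensions are dimensions of algebraic sets; the empty set has a fixed conventional negative dimension.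

**Theorem 1.** Let $A\subset\mathbb Z_{\ge0}$ be finite, and for $n\ge k$ let $V_n=Y_{A\cup\{n\}}\subseteq Y_A$.

1. If $A\supseteq\{0,\dots,k-1\}$, then $V_n=\varnothing$ for all $n$. Otherwise $0\in V_n$ for all $n\ge k$.
2. If $Y_A\ne\varnothing$ and $D=\dim Y_A$, then $\max(D-1,0)\le\dim V_n\le D$ for all $n\ge k$.
3. The set $\{n\ge k:\dim V_n=D\}$ is the union of a finite set and finitely many arithmetic progressions. Hence $\dim V_n$ is eventually periodic in $n$.

The theorem answers a question about generalized Vandermonde matrices. Take $m\ge k+1$ and exponents $I=(i_0<i_1<\dots<i_{m-1})$, and form the $m\times k$ matrix $(x_j^{\,i_l})$. Its maximal minors all vanish as soon as two of the $x_j$ coincide, so one divides each of them by $\Delta$. The ideal generated by the resulting Schur polynomials is $\mathcal I^{\mathcal A}_I$, and its zero locus $Vd^{\mathcal A}_{k;I}=Y_{\{i_0,\dots,i_{m-1}\}}$ is the *$\mathcal A$-localized Vandermonde variety*. Its dimension is the Krull dimension of $\mathbb C[x]/\mathcal I_I^{\mathcal A}$. Now keep $i_0,\dots,i_{m-2}$ fixed and let only the last exponent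 grow. Fröberg and Shapiro ("Vandermonde varieties and relations among Schur polynomials", arXiv:1302.1298, 2013) conjecture that for $I=(0,1,i_2,\dots,i_{m-1})$ the dimension depends periodically on $i_{m-1}$ once $i_{m-1}$ is large: there are $p\ge1$ and $N$ such that replacing $i_{m-1}\ge N$ by $i_{m-1}+p$ does not change it.

**Corollary.** The conjecture is true, and the hypothesis $i_0=0$, $i_1=1$ is not needed. Moreover, once $i_{m-1}\ge k$, the dimension takes at most the two values $D$ and $D-1$ (only $D$ if $D\le 0$), where $D=\dim Vd^{\mathcal A}_{k;(i_0,\dots,i_{m-2})}$.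

*Proof from Theorem 1.* Put $A=\{i_0,\dots,i_{m-2}\}$ and $n=i_{m-1}$. (As the $m\ge k+1$ exponents are distinct nonnegative integers, $n\ge m-1\ge k$ holds automatically.) If $Y_A=\varnothing$, then all $V_n$ are empty and the dimension is constant. Otherwise apply parts 2 and 3; if $D=0$, part 2 forces $\dim V_n=0=D$. $\square$

Two more theorems make the periodicity quantitative. Here $\varphi$ is Euler's function.

**Theorem 2 (explicit period).** Let $|A|\ge k$ and $Y_A\neq\varnothing$, let $D=\dim Y_A$, and let $\delta$ be the sum of the $k$ largest elements of $A$ minus $k(k-1)/2$. Then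
$$p=\operatorname{lcm}\{q\ge 1:\varphi(q)\le\delta^{\,k-D}\}$$
is an eventual period of $n\mapsto\dim V_n$.

**Theorem 3 (sharpness; no uniform period).** Let $p$ be an odd prime and $A=\{pj,\,pj+1:0\le j\le k-1\}$ (so $m=2k+1$ and $I$ starts with $0,1$). Then for every $n>\max A$,
$$\dim V_n=\begin{cases}k-2,& n\equiv 0,1\pmod p,\\ k-3,&\text{otherwise.}\end{cases}$$
So both values in Theorem 1(2) occur, the minimal period is exactly $p$, and no period depending only on $k$ and $m$ works for all $I$.

Part 2 of Theorem 1 deserves a second look. Adding the exponent $n$ adds many new Schur polynomials to the equations, yet the dimension drops by at most one. Given that, periodicity is the question of *when* the drop occurs, and part 3 says that the answer is governed by arithmetic progressions.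

**A computation with two variables.** The value $k=2$ lies outside our range, but the definitions make sense and show where progressions come from. Let $A=\{0,b\}$ with $b\ge2$, and $n>b$. The equation of $Y_A$ is $(y^b-x^b)/(y-x)=0$, so $Y_A$ is the union of the lines $y=\zeta x$ with $\zeta^b=1$, $\zeta\neq1$, and $D=1$. On such a line, at a point with $x\ne0$, the Schur polynomials of $\{0,n\}$ and $\{b,n\}$ are nonzero multiples of $\zeta^n-1$ and $\zeta^{n-b}-1=\zeta^n-1$. So $V_n$ consists of the lines with $\zeta^b=\zeta^n=1$, together with the origin. Hence $\dim V_n=1$ if $\gcd(b,n)>1$ and $\dim V_n=0$ otherwise. This is periodic in $n$ with period $b$, and the period comes from a root of unity as the ratio of two coordinates.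

## 2. Schur polynomials as minors of division remainders

This section replaces "all $s_B$ vanish" by "a certain linear system has a nonzero solution".

For $x\in\mathbb C^k$ put $P_x(t)=\prod_j(t-x_j)$. Divide $t^n$ by $P_x$ with remainder:
$$t^n\equiv\sum_{s=0}^{k-1}a_{n,s}(x)\,t^s\pmod{P_x(t)}.\tag{1}$$
For $n<k$ we get $a_{n,s}=\delta_{ns}$. Also $t^k\equiv\sum_j c_jt^j$ with $c_j=-(-1)^{k-j}e_{k-j}(x)$. Multiplying (1) by $t$ gives
$$a_{n+1,s}=a_{n,s-1}+c_s\,a_{n,k-1}\qquad(a_{n,-1}=0).$$
Since $c_s$ is homogeneous of degree $k-s$, induction on $n$ shows that $a_{n,s}\in\mathbb Z[x]$ is zero or homogeneous of degree $n-s$ (the two terms have degrees $n-(s-1)$ and $(k-s)+(n-k+1)$), and it is zero if $n<s$. In particular: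

$$\text{for } n\ge k \text{ every } a_{n,s} \text{ has no constant term.}\tag{2}$$

**Definition.** For $u=(u_0,\dots,u_{k-1})\in\mathbb C^k$ and $n\ge 0$ put $u_n(x)=\sum_{s}a_{n,s}(x)u_s$.

Equivalently $u_n(x)=L(t^n)$, where $L$ is the linear functional on $\mathbb C[t]/(P_x)$ with $L(t^s)=u_s$ for $s<k$. Since $L(t^nP_x)=0$ for all $n$, the sequence $(u_n(x))_{n\ge0}$ satisfies the linear recurrence $u_{n+k}=\sum_jc_ju_{n+j}$, whose characteristic polynomial is $P_x$; and every sequence satisfying it arises from its first $k$ terms. All of this works over any field containing the $x_j$.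

**Definition.** For finite $A\subset\mathbb Z_{\ge0}$ let
$$K_A(x)=\{u\in\mathbb C^k:u_b(x)=0\ \text{for all } b\in A\},\qquad Y_A^{(2)}=\{x:\dim K_A(x)\ge2\}.$$

So $K_A(x)$ is the kernel of the matrix $(a_{b,s}(x))_{b\in A,\,0\le s<k}$. It is the space of solutions of the recurrence with characteristic polynomial $P_x$ that vanish at all times $b\in A$.

*Example.* Let $k=3$ and $x=(1,\omega,\omega^2)$ with $\omega$ a primitive cube root of unity. Then $P_x=t^3-1$, so $u_n(x)=u_{n\bmod 3}$. Hence $K_A(x)\ne0$ if and only if $A$ misses a residue class mod $3$, and $\dim K_A(x)$ is the number of missed classes.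

**Lemma 1.** $Y_A=\{x:K_A(x)\ne0\}$.

*Proof.* If $|A|<k$, both sides are $\mathbb C^k$. In general, since $P_x(x_j)=0$, (1) gives $x_j^{\,b}=\sum_sa_{b,s}(x)x_j^{\,s}$. For $b_1<\dots<b_k$ this is a matrix product, so
$$\det\big(x_j^{\,b_r}\big)=\det\big(a_{b_r,s}\big)\cdot\Delta,\qquad\text{that is,}\quad s_B=\det\big(a_{b_r,s}\big)_{1\le r\le k,\;0\le s<k}.$$
All $s_B$, $B\subseteq A$, vanish at $x$ iff the matrix $(a_{b,s}(x))_{b\in A,s}$ has rank $<k$, i.e. iff $K_A(x)\neq0$. $\square$

Both $Y_A$ and $Y_A^{(2)}$ are closed, being defined by rank conditions. Since adding one linear condition to a space of dimension at least $2$ leaves a nonzero vector,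
$$Y_A^{(2)}\subseteq V_n\subseteq Y_A.\tag{3}$$

**Cone structure.** Let $\lambda\ne0$. By homogeneity $a_{n,s}(\lambda x)\lambda^s=\lambda^na_{n,s}(x)$, so computing $u_n(\lambda x)$ from the vector $(\lambda^su_s)_s$ gives $\lambda^n$ times $u_n(x)$ computed from $(u_s)_s$. Hence $K_A(\lambda x)=\operatorname{diag}(\lambda^s)K_A(x)$, and $Y_A$, $Y_A^{(2)}$, $V_n$ are stable under $\mathbb C^*$. Being closed, they contain $0$ if they are nonempty. Their irreducible components are cones too: if $Y'$ is a component of such a set $Y$, the closure of the image of $\mathbb C^*\times Y'\to Y$, $(\lambda,x)\mapsto\lambda x$, is irreducible and contains $Y'$, so it equals $Y'$.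

**Proof of Theorem 1(1).** At $x=0$ we have $a_{b,s}(0)=\delta_{bs}$ for $b<k$, and by (2) $a_{b,s}(0)=0$ for $b\ge k$. So $K_A(0)$ is given by $u_b=0$ for $b\in A$, $b<k$; that is,
$$\dim K_A(0)=k-\big|A\cap\{0,\dots,k-1\}\big|.\tag{4}$$
Thus $0\in Y_A$ iff $A\not\supseteq\{0,\dots,k-1\}$. If $A\supseteq\{0,\dots,k-1\}$, then $0\notin Y_A$, so $Y_A=\varnothing$ by the cone structure and $V_n=\varnothing$. Otherwise $A\cup\{n\}\not\supseteq\{0,\dots,k-1\}$ because $n\ge k$, and $0\in V_n$. $\square$

From now on $Y_A\ne\varnothing$, $n\ge k$ and $D=\dim Y_A$.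

## 3. Three variables: the single equation $h_{n-2}=0$

Let $k=3$ and suppose $0,1\in A$, $2\notin A$. The conditions $u_0=u_1=0$ leave only multiples of $u=(0,0,1)$, for which $u_n(x)=a_{n,2}(x)$. By Lemma 1 applied to the exponents $0,1,n$, this is the Schur polynomial of $\{0,1,n\}$, the complete homogeneous polynomial $h_{n-2}$. Therefore
$$Y_A=\{h_{b-2}=0\ \text{ for } b\in A,\ b\ge2\},\qquad V_n=Y_A\cap\{h_{n-2}=0\}.$$
Here $V_n$ is cut out of the cone $Y_A$ by *one* form vanishing at the origin, so for a $D$-dimensional component $Y'$ we get $\dim (Y'\cap V_n)\ge D-1$ from Krull's principal ideal theorem.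

*$A=\{0,1,3\}$.* Now $Y_A$ is the plane $e_1=0$, $D=2$. On it $\sum_r h_rz^r=1/(1+e_2z^2-e_3z^3)$, so $h_r$ is the sum of $\binom{i+j}{i}(-e_2)^ie_3^{\,j}$ over all $i,j\ge 0$ with $2i+3j=r$. As $e_2,e_3$ are algebraically independent on the plane, $h_r$ vanishes identically there only if $2i+3j=r$ has no solution, i.e. only for $r=1$ among $r\ge0$. So $\dim V_n=1$ for every $n\ge4$.

*$A=\{0,1,3,4\}$.* Now $Y_A$ is given by $h_1=h_2=0$, i.e. $e_1=e_2=0$, i.e. $P_x=t^3-e_3$. It is the union of the two lines through $(1,\omega,\omega^2)$ and $(1,\omega^2,\omega)$, and $D=1$. On them $\sum h_rz^r=1/(1-e_3z^3)$, so $h_{n-2}$ vanishes identically unless $n\equiv2\pmod 3$. For $n\ge5$ we get $\dim V_n=0$ if $n\equiv2\pmod 3$, and $\dim V_n=1$ otherwise. The period is $3$.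

## 4. One extra row: what Krull's theorem gives, and where it is silent

The natural plan for $k\ge4$ is to repeat Section 3 locally. Suppose $x_0\in V_n$ lies on a $D$-dimensional component $Y'$ of $Y_A$ and $x_0\notin Y_A^{(2)}$. Then the matrix $(a_{b,s}(x_0))_{b\in A,s}$ has rank $k-1$, so there are $k-1$ rows, indexed by $B\subset A$, that are independent at $x_0$ and hence on a neighbourhood $U$ of $x_0$. Let $w(x)$ be the vector of signed $(k-1)\times(k-1)$ minors of these rows. On $U$ it is nonzero and spans $K_B(x)$. For $x\in U\cap Y_A$ we have $0\neq K_A(x)\subseteq K_B(x)$, so $w(x)$ spans $K_A(x)$. Thus $V_n\cap U$ is defined in $Y_A\cap U$ by the single equation $w_n(x):=\sum_sa_{n,s}(x)w_s(x)=0$, and Krull's theorem gives $\dim(Y'\cap V_n)\ge D-1$.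

The plan stops at finding $x_0$. The only point known to be in $V_n$ is the origin, and by (4) the origin lies in $Y_A^{(2)}$ as soon as $A$ omits two of the numbers $0,\dots,k-1$. For $k=3$ and $0,1\in A$ this does not happen. For $k=4$ and the set $A=\{0,1,5,6,10,11,15,16\}$ of Theorem 3 (with $p=5$) it does: $\dim K_A(0)=2$. Near the origin $V_n$ is then not visibly given by one equation, and away from the origin we do not know that $V_n$ has any point at all.

The general bound for determinantal loci does not help either. It says that components of $\{\operatorname{rank}<k\}$ for an $N\times k$ matrix have codimension at most $N-k+1$. In the example $N=9$ for the matrix of $A\cup\{n\}$, so the bound is $6$, in a space of dimension $4$.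

What is missing is a *global* reason for $w_n$ to have zeros outside the origin. Passing to projective space provides it. The kernel lines $K_A(x)$ form a line bundle over a projective curve, "$w_n$" becomes a map from it to another line bundle, and if there are no zeros, the two bundles have the same degree. In Section 3 with $A=\{0,1,3\}$ one sees this by hand: over the projective line $\mathbb P(\{e_1=0\})$ the kernel is the third coordinate line, a copy of $\mathcal O(2)$, and $h_{n-2}$ is a map $\mathcal O(2)\to\mathcal O(n)$. It must have zeros because $n>2$. In general the kernel is a more complicated line bundle, but its degree is bounded above by that of $\mathcal O(k-1)$, and this suffices.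

## 5. The degree of the kernel line bundle: proof of Theorem 1(2)

We use these standard facts about a smooth projective curve $\tilde C$.

* The kernel of a map of vector bundles of constant rank is a subbundle.
* A map of line bundles that vanishes nowhere is an isomorphism.
* If there is a nonzero map $\mathcal M\to\mathcal N$ of line bundles, then $\deg\mathcal M\le\deg\mathcal N$, since the map is a nonzero section of $\mathcal N\otimes\mathcal M^{-1}$ and its zeros form an effective divisor.
* If $\nu:\tilde C\to\mathbb P^{k-1}$ is nonconstant, then $\nu^*\mathcal O(1)$ has positive degree: a hyperplane meeting but not containing the image gives a nonzero section with zeros.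

The upper bound $\dim V_n\le D$ is clear, and $\dim V_n\ge0$ by part (1). This settles $D\le1$. Let $D\ge2$ and suppose, for a contradiction, that $\dim V_n\le D-2$. Let $Y'$ be a $D$-dimensional component of $Y_A$.

**Step 1.** *The purpose is to find a projective curve in $\mathbb P(Y')$ that avoids $V_n$.* In $\mathbb P^{k-1}$ we have $\dim\mathbb P(Y')=D-1\ge 1$ and $\dim\mathbb P(Y'\cap V_n)\le D-3$ (with $\mathbb P(\{0\})=\varnothing$ counted as dimension $-1$). A general linear subspace of codimension $D-2$ misses the closed set $\mathbb P(Y'\cap V_n)$, because $D-2>D-3$, and it meets $\mathbb P(Y')$ in a closed set of dimension at least $(D-1)-(D-2)=1$. Choose an irreducible projective curve $C$ in this intersection. Let $\nu:\tilde C\to C$ be the normalization, $\mathcal O(1)=\nu^*\mathcal O_{\mathbb P^{k-1}}(1)$ and $d=\deg\mathcal O(1)>0$.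

**Step 2.** *The purpose is to turn the rows of the matrix into bundle maps.* Since $a_{b,s}$ is zero or homogeneous of degree $b-s$, it defines a section of $\mathcal O(b-s)$, hence a map $\mathcal O(s)\to\mathcal O(b)$ on $\tilde C$. For each $b\ge 0$ put
$$\phi_b:\ \mathcal E=\bigoplus_{s=0}^{k-1}\mathcal O(s)\longrightarrow\mathcal O(b),\qquad(u_s)\mapsto\sum_sa_{b,s}u_s .$$
At a point of $\tilde C$ over $[x]$, a representative $x\in\mathbb C^k\setminus0$ is a basis of the fibre $\mathbb Cx$ of $\mathcal O(-1)$. It therefore trivializes the fibres of all $\mathcal O(r)$, and a form $f$ of degree $r$, viewed as a section of $\mathcal O(r)$, gets the value $f(x)$. In this trivialization $\phi_b$ is $u\mapsto u_b(x)$.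

**Step 3.** *The purpose is to compute the degree of the kernel under the assumption that $C$ avoids $V_n$.* Let $[x]\in C$. Then $x\in Y_A$ and $x\notin V_n\supseteq Y_A^{(2)}$ by (3), so $\dim K_A(x)=1$; and $u_n(x)\ne0$ for $0\neq u\in K_A(x)$. Hence the map $(\phi_b)_{b\in A}:\mathcal E\to\bigoplus_{b\in A}\mathcal O(b)$ has constant rank $k-1$, and its kernel is a line subbundle $\mathcal K\subset\mathcal E$. The map $\phi_n|_{\mathcal K}:\mathcal K\to\mathcal O(n)$ vanishes nowhere, so $\mathcal K\cong\mathcal O(n)$ and $\deg\mathcal K=nd$.

**Step 4.** *The purpose is to bound the same degree from above.* As $\mathcal K\subset\mathcal E$ is nonzero, some projection $\mathcal K\to\mathcal O(s)$, $0\le s\le k-1$, is nonzero. So $\deg\mathcal K\le sd\le(k-1)d<nd$, because $d>0$ and $n\ge k$. This contradicts Step 3. Hence $\dim V_n\ge D-1$, and part (2) is proved. $\square$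

The hypothesis $n\ge k$ is used exactly in the last inequality, and it cannot be dropped. For $k=3$ and $A=\{0,1\}$ we have $Y_A=\mathbb C^3$, but for $n=2$ the conditions $u_0=u_1=u_2=0$ leave nothing, so $Y_{\{0,1,2\}}=\varnothing$.

## 6. A recurrence over the function field: proof of Theorem 1(3)

**Recall (Skolem–Mahler–Lech).** Let $(w_n)_{n\ge0}$ be a sequence in a field of characteristic $0$ satisfying a linear recurrence with constant coefficients. Then $\{n:w_n=0\}$ is the union of a finite set and finitely many arithmetic progressions. (See C. Lech, *A note on recurring series*, Ark. Mat. 2 (1953).)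

For each fixed $x$ and each $u\in K_A(x)$ the theorem applies to $(u_n(x))_n$. Doing this point by point does not suffice: there are uncountably many $x$, and the finite exceptional sets depend on $x$. For $A=\{0,1,3\}$, $k=3$, every $n\ge4$ is a zero of the sequence of *some* $x\neq0$ with $e_1(x)=0$, since $\dim V_n=1$, although $h_{n-2}$ does not vanish on the whole plane. What we need is only whether $V_n$ contains a whole $D$-dimensional component. So we apply the theorem once per component, at its generic point, with coefficients in a function field.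

If $\dim Y_A^{(2)}=D$, then $\dim V_n=D$ for all $n\ge k$ by (3), and $\{n\ge k\}$ is a progression. So assume $\dim Y_A^{(2)}<D$.

**Step 1.** *The purpose is to define the generic kernel vector.* Let $Y'$ be a $D$-dimensional component of $Y_A$. It is not contained in $Y_A^{(2)}$. Let $F=\mathbb C(Y')$, and let $\xi_j\in F$ be the restriction of $x_j$. All $k\times k$ minors of $(a_{b,s})_{b\in A,s}$ vanish on $Y'$, while some $(k-1)\times(k-1)$ minor does not vanish identically on $Y'$. So the matrix $(a_{b,s}(\xi))_{b\in A,s}$ has rank $k-1$ over $F$. Let $0\neq w=(w_0,\dots,w_{k-1})\in F^k$ span its kernel. Multiplying by a common denominator we may assume $w_s\in\mathbb C[Y']$. For all $n\ge0$ put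
$$w_n=\sum_{s}a_{n,s}(\xi)\,w_s\in F.$$

**Step 2.** *The purpose is to show that $Y'\subseteq V_n$ if and only if $w_n=0$.* Suppose $w_n=0$. On the dense open set $\{x\in Y':w(x)\ne0\}$ the vector $w(x)$ is a nonzero element of $K_{A\cup\{n\}}(x)$, so this set is contained in $V_n$. As $V_n$ is closed, $Y'\subseteq V_n$. Conversely, let $Y'\subseteq V_n$. Then all $k\times k$ minors of $(a_{b,s})_{b\in A\cup\{n\},s}$ vanish on $Y'$, so over $F$ this larger matrix has a nonzero kernel vector. That vector lies in the kernel for $A$, so it is proportional to $w$, and $w_n=0$.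

**Step 3.** *The purpose is to apply Skolem–Mahler–Lech.* By Section 2 over the field $F$, the sequence $(w_n)$ satisfies the recurrence with characteristic polynomial $\prod_j(t-\xi_j)\in F[t]$, and $F$ has characteristic $0$. So $Z(Y')=\{n:w_n=0\}$ is a finite set together with finitely many arithmetic progressions.

**Step 4.** *The purpose is to assemble the components.* We have $\dim V_n=D$ iff the closed set $V_n\subseteq Y_A$ contains a $D$-dimensional component of $Y_A$. By Step 2 this means, for $n\ge k$, that $n\in Z:=\bigcup_{Y'}Z(Y')$, a finite union over the $D$-dimensional components. This gives the first claim of (3). For the remaining $n\ge k$ we have $\dim V_n<D$. This forces $D\ge1$, since for $D=0$ we have $V_n=Y_A=\{0\}$; and then $\dim V_n=D-1$ by part (2). So for $n\ge k$ the number $\dim V_n$ is $D$ or $D-1$ according to whether $n\in Z$. A finite set plus finitely many progressions is eventually periodic (take the lcm of the differences), so $\dim V_n$ is eventually periodic. If $Y_A=\varnothing$, all $V_n$ are empty and nothing is to be shown. $\square$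

Theorem 1, and with it the Corollary, is proved.

## 7. Roots of unity between coordinates: proof of Theorem 2

Skolem–Mahler–Lech gives progressions but says nothing about their differences. We extract these from the closed form of $w_n$.

**Lemma 2.** Let $F$ be a field of characteristic $0$, let $\gamma_1,\dots,\gamma_r\in F$ be distinct and nonzero, and let $g_1,\dots,g_r\in F[T]$. If $\sum_ig_i(j)\gamma_i^{\,j}=0$ for all large integers $j$, then all $g_i=0$.

*Proof.* Drop the zero $g_i$ and suppose some remain, say including $g_1$. Let $E$ be the shift $(Es)_j=s_{j+1}$. Then $(E-\gamma)$ sends $g(j)\gamma_i^{\,j}$ to $\big(\gamma_ig(j+1)-\gamma g(j)\big)\gamma_i^{\,j}$. If $\gamma\ne\gamma_i$, the degree of the polynomial is preserved. If $\gamma=\gamma_i$, the degree drops by exactly one (characteristic $0$), and constants go to $0$. Apply $(E-\gamma_i)^{\deg g_i+1}$ for all $i\ne1$ and $(E-\gamma_1)^{\deg g_1}$. Only a nonzero constant times $\gamma_1^{\,j}$ is left, and it must vanish for large $j$, which is impossible. $\square$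

**Closed form.** Let $P\in F[t]$ be monic of degree $k$ and split, with distinct nonzero roots $\beta_i$ of multiplicities $\mu_i$, and root $0$ of multiplicity $\mu_0\ge0$. The sequences with characteristic polynomial $P$ are exactly
$$u_n=v_n+\sum_if_i(n)\beta_i^{\,n}\ (n\ge0),\qquad v_n=0\ \text{for } n\ge\mu_0,\quad f_i\in F[T],\ \deg f_i<\mu_i.\tag{5}$$
Indeed $P(E)=E^{\mu_0}\prod_i(E-\beta_i)^{\mu_i}$ kills each of them. If such a sequence is zero, Lemma 2 gives $f_i=0$ and then $v=0$; so they form a space of dimension $\mu_0+\sum\mu_i=k$, which is the dimension of the space of all solutions.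

Now let $|A|\ge k$ and $Y_A\ne\varnothing$. If $\dim Y_A^{(2)}=D$, then $\dim V_n=D$ for all $n\ge k$ and every $p\ge 1$ is a period. Otherwise keep the notation $Y',F,\xi_j,w_n,Z(Y')$ of Section 6.

**Step 1.** *The purpose is to find a period of $Z(Y')$ from the ratios $\xi_i/\xi_j$.* Let $\beta_1,\dots,\beta_r$ be the distinct nonzero elements among the $\xi_j$, and let $q$ be the lcm of the orders of those ratios $\beta_i/\beta_{i'}$ that are roots of unity. By (5), $w_n=\sum_if_i(n)\beta_i^{\,n}$ for $n\ge k$. Fix a residue $a$ mod $q$, $0\le a<q$. For $a+qj\ge k$,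
$$w_{a+qj}=\sum_if_i(a+qj)\,\beta_i^{\,a}\,(\beta_i^{\,q})^j=\sum_\gamma g_\gamma(j)\,\gamma^j,$$
where $\gamma$ runs over the distinct values of $\beta_i^{\,q}$ and $g_\gamma\in F[T]$. Ratios of distinct $\gamma$'s are not roots of unity: if $\beta_i^{\,q}/\beta_{i'}^{\,q}$ is a root of unity, then so is $\beta_i/\beta_{i'}$, its order divides $q$, and $\beta_i^{\,q}=\beta_{i'}^{\,q}$.

Suppose $w_{a+qj}=0$ for infinitely many $j$. This subsequence again satisfies a linear recurrence from some index on, so by Skolem–Mahler–Lech it vanishes on a progression $j=c+eh$, $h\ge h_0$, with $e\ge1$. Thus $\sum_\gamma g_\gamma(c+eh)\gamma^c(\gamma^e)^h=0$ for large $h$. The $\gamma^e$ are pairwise distinct, so Lemma 2 gives $g_\gamma(c+eT)=0$, hence $g_\gamma=0$ for all $\gamma$, and $w_{a+qj}=0$ whenever $a+qj\ge k$. So each residue class mod $q$ contains only finitely many elements of $Z(Y')$, or all of its members $\ge k$. Therefore $Z(Y')$ is eventually periodic with period $q$.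

**Step 2.** *The purpose is to bound the orders by the number of components.* Suppose $\xi_i/\xi_j=\zeta$ is a root of unity of order $q_0$. (Roots of unity in $F$ lie in $\mathbb C$.) Then $Y'\subset\{x_i=\zeta x_j\}$ and $Y'\not\subset\{x_j=0\}$. For each of the $\varphi(q_0)$ primitive $q_0$-th roots of unity $\zeta'$ there is an automorphism of $\mathbb Q(\zeta)$ taking $\zeta$ to $\zeta'$, and it extends to a field automorphism $\sigma$ of $\mathbb C$. Acting on coordinates, $\sigma$ maps the zero set of polynomials $f$ to the zero set of the polynomials with conjugated coefficients. So it is a homeomorphism of $\mathbb C^k$ in the Zariski topology and preserves irreducibility and dimension. Since $Y_A$ is defined by polynomials with integer coefficients, $\sigma(Y_A)=Y_A$, and $\sigma(Y')$ is again a $D$-dimensional component of $Y_A$. It lies in $\{x_i=\zeta'x_j\}$ and not in $\{x_j=0\}$. A set with the latter property lies in $\{x_i=\zeta'x_j\}$ for at most one $\zeta'$. So the $\varphi(q_0)$ components obtained are different, and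
$$\varphi(q_0)\le\#\{D\text{-dimensional components of }Y_A\}.\tag{6}$$

**Step 3.** *The purpose is to present the $D$-dimensional components as components of few equations.* Let $f_1,f_2,\dots$ be the finitely many Schur polynomials $s_B$ with $B\subseteq A$, $|B|=k$. There is at least one since $|A|\ge k$. Each is nonzero, of degree $\sum_{b\in B}b-k(k-1)/2\le\delta$, and vanishes at $0\in Y_A$, so it is nonconstant; in particular $\delta\ge1$ and $D<k$. Put $c=k-D\ge1$. Choose successively nonzero $g_1,\dots,g_c$ in the linear span of the $f_j$ such that $g_i$ does not vanish identically on any component of $V(g_1,\dots,g_{i-1})$ that is not contained in $Y_A$ (for $i=1$ the only component is $\mathbb C^k$). This is possible: on each such component some $f_j$ is not identically zero, so the forbidden $g_i$ form finitely many proper subspaces of the span, and over the infinite field $\mathbb C$ these do not cover it.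

Claim: every component $T$ of $V(g_1,\dots,g_i)$ with $T\not\subset Y_A$ has codimension exactly $i$. This holds for $i=0$. For $i\geq 1$, $T$ lies in a component $S$ of $V(g_1,\dots,g_{i-1})$. Then $S\not\subset Y_A$, so $S$ has codimension $i-1$ by induction, and $g_i$ is not identically zero on $S$. Moreover $T$ is a component of $S\cap V(g_i)$. By Krull's theorem $T$ has codimension $i$.

Let $Y'$ be a $D$-dimensional component of $Y_A\subseteq V(g_1,\dots,g_c)$, and let $T\supseteq Y'$ be a component of $V(g_1,\dots,g_c)$. If $T\not\subset Y_A$, then $\dim T=k-c=D=\dim Y'$, so $T=Y'\subset Y_A$, a contradiction. So $T\subset Y_A$, and $T=Y'$ because $Y'$ is a component of $Y_A$. Thus every $D$-dimensional component of $Y_A$ is a component of $V(g_1,\dots,g_c)$.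

**Step 4.** *The purpose is to count by Bézout's inequality.* Let $H_i\subset\mathbb P^k$ be the projective closure of $\{g_i=0\}$, a hypersurface of degree at most $\deg g_i\le\delta$. Since $\bigcap H_i$ restricts to $V(g_1,\dots,g_c)$ on $\mathbb C^k$, the closures of distinct components of $V(g_1,\dots,g_c)$ are distinct components of $\bigcap H_i$. By Bézout's inequality (Fulton, *Intersection Theory*, Ex. 8.4.6) the number of these is at most $\prod\deg g_i\le\delta^{\,c}$.

The inequality follows from Bézout's theorem for hypersurface sections. Let $\deg X$ denote the sum of the degrees of all irreducible components of $X$. For a component $X_i$ of $X$ and a hypersurface $H$, either $X_i\subset H$ and $X_i\cap H=X_i$ contributes $\deg X_i$, or the components of $X_i\cap H$ have degrees adding up to at most $\deg X_i\deg H$. All components of $X\cap H$ are among those of the $X_i\cap H$, so $\deg(X\cap H)\le\deg X\deg H$. Start with $X=\mathbb P^k$, of degree $1$, and intersect with $H_1,\dots,H_c$ in turn. Every component has degree at least $1$, so the number of components is at most $\prod\deg g_i$.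

**Step 5.** *The purpose is to conclude.* By (6) and Step 4 every order $q_0$ in Step 1 satisfies $\varphi(q_0)\le\delta^{\,k-D}$, so $q_0$ divides $p$. Hence each period $q$ of Step 1 divides $p$, and $Z=\bigcup Z(Y')$ is eventually $p$-periodic. By Step 4 of Section 6, so is $\dim V_n$. $\square$

*Two values of the bound.* For $k=3$, $A=\{0,1,3\}$ we have $D=2$ and $\delta=4-3=1$, so $p=\operatorname{lcm}\{1,2\}=2$, while $\dim V_n$ is in fact constant for $n\ge4$. For $A=\{0,1,3,4\}$ we have $D=1$ and $\delta=8-3=5$, so $p$ is the lcm of all $q$ with $\varphi(q)\le25$, a multiple of the true period $3$. So $p$ is explicit but need not be minimal.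

## 8. Exponents $\equiv 0,1$ modulo an odd prime: proof of Theorem 3

Let $p$ be an odd prime, $A=\{pj,\,pj+1:0\le j\le k-1\}$ and $A_\infty=\{n\ge0:n\equiv0,1\bmod p\}$. For $k=p=3$ we have $A=\{0,1,3,4,6,7\}$, and $Y_A$ consists of the two lines of Section 3: $A$ contains $\{0,1,3,4\}$, and at points $x$ of these lines $h_{4}(x)=h_5(x)=0$. Again $h_{n-2}$ vanishes identically on them iff $n\not\equiv2\pmod 3$, in agreement with the theorem. We now treat all $k$ and $p$.

**Step 1.** *The purpose is to show that $u\in K_A(x)$ vanishes on all of $A_\infty$.* Let $L$ be the functional on $\mathbb C[t]/(P_x)$ belonging to $u$. By Cayley–Hamilton, multiplication by $t^p$ on this $k$-dimensional space is killed by a monic polynomial $\chi$ of degree $k$. So $t^{\varepsilon+pj}\chi(t^p)=0$ in $\mathbb C[t]/(P_x)$ for all $j\ge 0$, and $j\mapsto L(t^{\varepsilon+pj})=u_{\varepsilon+pj}(x)$ satisfies a recurrence of order $k$. For $\varepsilon\in\{0,1\}$ it vanishes for $0\le j\le k-1$, hence for all $j$.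

**Step 2.** *The purpose is to restrict the $x$ that can occur.* Let $0\ne u\in K_A(x)$. Write $u_n=v_n+\sum_if_i(n)\beta_i^{\,n}$ as in (5), where the $\beta_i$ are the distinct nonzero coordinates of $x$ and $\mu_0$ is the number of zero coordinates. For $\varepsilon\in\{0,1\}$ and large $j$, Step 1 gives
$$0=u_{\varepsilon+pj}=\sum_\gamma\Big(\sum_{\beta_i^p=\gamma}f_i(\varepsilon+pj)\,\beta_i^{\,\varepsilon}\Big)\gamma^j .$$
By Lemma 2, for each $\gamma$ the polynomial $\sum_{\beta_i^p=\gamma}\beta_i^{\,\varepsilon}f_i(\varepsilon+pT)$ is zero, and substituting for $T$ we get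
$$\sum_{\beta_i^p=\gamma}f_i(T)=0,\qquad\sum_{\beta_i^p=\gamma}\beta_i\,f_i(T)=0\qquad\text{in }\mathbb C[T].\tag{7}$$
Within one group $\{\beta_i:\beta_i^p=\gamma\}$ the number of $i$ with $f_i\ne0$ cannot be $1$, by the first equation. It cannot be $2$ either, since then $f_2=-f_1$ and $(\beta_1-\beta_2)f_1=0$. So if some $f_i\ne0$, then three distinct nonzero coordinates of $x$ have the same $p$-th power. If all $f_i=0$, then $v\ne0$, while $v_0=u_0=0$ and $v_1=u_1=0$ because $0,1\in A$. As $v_n=0$ for $n\ge\mu_0$, this forces $\mu_0\ge3$.

**Step 3.** *The purpose is to determine $Y_A$ and $D$.* Consider the $(k-2)$-dimensional linear subspaces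
$$L_{a,b,c;\zeta,\eta}=\{x_b=\zeta x_a,\ x_c=\eta x_a\},\qquad a,b,c\ \text{distinct},\quad\zeta\ne\eta\ \text{in}\ \mu_p\setminus\{1\},$$
where $\mu_p$ is the group of $p$-th roots of unity. Such $\zeta,\eta$ exist because $p\ge3$. By Step 2, $Y_A$ is contained in their union; points with three zero coordinates lie in it too. Conversely let $x\in L_{a,b,c;\zeta,\eta}$ with $x_a\ne0$, and put
$$u_n=(\eta-\zeta)x_a^n+(1-\eta)x_b^n+(\zeta-1)x_c^n=x_a^n\big[(\eta-\zeta)+(1-\eta)\zeta^n+(\zeta-1)\eta^n\big].\tag{8}$$
Since $x_a,x_b,x_c$ are distinct nonzero roots of $P_x$ and the three coefficients are nonzero, this is a nonzero sequence with characteristic polynomial $P_x$. The bracket is $p$-periodic in $n$. For $n=0$ it is $\eta-\zeta+1-\eta+\zeta-1=0$, and for $n=1$ it is $\eta-\zeta+\zeta-\eta\zeta+\zeta\eta-\eta=0$. So $u_n=0$ for $n\in A$, and $x\in Y_A$. These $x$ are dense in the subspace and $Y_A$ is closed. Hence $Y_A$ is the union of the subspaces $L_{a,b,c;\zeta,\eta}$, and $D=k-2$.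

**Step 4.** *The purpose is to treat $n\equiv0,1\pmod p$.* By Step 1, $u_n(x)=0$ for all $u\in K_A(x)$. So $V_n=Y_A$ and $\dim V_n=k-2$.

**Step 5.** *The purpose is to show that $V_n$ contains none of the subspaces if $n\not\equiv0,1\pmod p$.* Let $n>\max A=p(k-1)+1\ge k$, and let $x$ be a general point of $L_{a,b,c;\zeta,\eta}$: all coordinates are nonzero, and the only coincidences among the $p$-th powers of the coordinates are $x_a^p=x_b^p=x_c^p$. Then the roots of $P_x$ are simple, so in (5) the $f_i$ are constants and $v=0$. By (7) the groups with one element have $f_i=0$. For the group $\{x_a,x_b,x_c\}$ the constants satisfy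
$$f_a+f_b+f_c=0,\qquad f_a+\zeta f_b+\eta f_c=0 .$$
These are two independent equations, solved by $(\eta-\zeta,\,1-\eta,\,\zeta-1)$. So every $u\in K_A(x)$ is a multiple of (8). If $u_n(x)=0$ for some $0\ne u\in K_A(x)$, then the bracket in (8) vanishes, i.e.
$$\eta+\zeta^n+\zeta\eta^n=\zeta+\eta\zeta^n+\eta^n.\tag{9}$$
Here $\zeta$ is a primitive $p$-th root of unity, and $\eta=\zeta^r$ with $r\not\equiv0,1\pmod p$. The $\mathbb Q$-linear relations among $1,\zeta,\dots,\zeta^{p-1}$ are the multiples of $1+\zeta+\dots+\zeta^{p-1}=0$. Write "left minus right" in (9) as $\sum_{i=0}^{p-1}c_i\zeta^i=0$. All $c_i$ are then equal, and their sum is $3-3=0$, so all $c_i$ are $0$. Hence the multisets of exponents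
$$\{\,r,\ n,\ nr+1\,\}\qquad\text{and}\qquad\{\,1,\ n+r,\ nr\,\}$$
coincide mod $p$. The element $1$ of the second must occur in the first: $r\equiv1$, or $n\equiv1$, or $nr\equiv0$, and the last means $n\equiv0$ or $r\equiv0$. All of these are excluded. So $x\notin V_n$, and $L_{a,b,c;\zeta,\eta}\not\subseteq V_n$.

**Step 6.** *The purpose is to finish the dimension count and read off the period.* For $n>\max A$ with $n\not\equiv0,1\pmod p$, the set $V_n$ is a closed subset of the union of the irreducible subspaces $L_{a,b,c;\zeta,\eta}$ and contains none of them. So $\dim V_n\le k-3$. Theorem 1(2) with $D=k-2$ gives $\dim V_n\ge k-3$. Hence $\dim V_n=k-3$.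

Thus $p$ is a period, and the minimal period divides the prime $p$. It is not $1$, since both values occur for $n>\max A$ (as $p\ge3$, there are residues other than $0,1$). So it is $p$. Finally, $m=2k+1$ does not depend on $p$. A period valid for all $I$ with this $k$ and $m$ would be a multiple of every odd prime, which is impossible. $\square$
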